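# Szlenk derivation against weakly null sequences on $C[0,1]$: when can a weakly compact perturbation make the two indices agree?

## Two derivations on subsets of a dual space, and their indices

For Banach spaces $E,F$ let $\mathscr{B}(E,F)$ be the space of bounded linear operators $E\to F$, and $\mathscr{B}(E)=\mathscr{B}(E,E)$. The closed unit ball of $X$ is $B_X$. Scalars may be real or complex; nothing below depends on the choice. "$w^*$" means weak\*. We write $M=M[0,1]=C[0,1]^*$, $B=B_M$, and $\lambda$ for Lebesgue measure on $[0,1]$. A function $h\in L_1(\mu)$ is identified with the measure $h\mu$.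

**Definition 1 (two classes of operators).** $\mathscr{W}(E)$ is the set of weakly compact operators in $\mathscr{B}(E)$. $\mathscr{X}^*(E)$ is the set of $T\in\mathscr{B}(E)$ whose adjoint $T^*$ has norm-separable range.

*Example.* Let $K_0=\{0\}\cup\{1/m:m\ge1\}$. Restrict $f\in C[0,1]$ to $K_0$ and extend the restriction affinely over the gaps of $K_0$. This operator is in $\mathscr{X}^*(C[0,1])$: the range of its adjoint is $M(K_0)=\ell_1(K_0)$, which is separable. The identity of $C[0,1]$ is in neither class: $C[0,1]$ is not reflexive, and the point masses satisfy $\|\delta_s-\delta_t\|=2$ for $s\ne t$, so $M$ is not separable.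

**Definition 2 (the two derivations).** Let $K\subseteq E^*$ and $\varepsilon>0$. The Szlenk derivation is
$$s_\varepsilon(K)=\{x^*\in K:\operatorname{diam}(K\cap U)>\varepsilon\text{ for every }w^*\text{-open }U\ni x^*\}.$$
The sequential derivation is
$$n_\varepsilon(K)=\{x^*\in K:\exists (x_n^*)\subseteq K,\ \exists (x_n)\subseteq B_E,\ x_n^*\xrightarrow{w^*}x^*,\ x_n\xrightarrow{w}0,\ \limsup_n|\langle x_n^*,x_n\rangle|\ge\varepsilon\}.$$

*Example A (concentration).* Let $K=\{\delta_0\}\cup\{\delta_{1/m}:m\ge1\}\subset M$. Each $\delta_{1/m}$ is $w^*$-isolated in $K$, and every $w^*$-neighborhood of $\delta_0$ contains some $\delta_{1/m}$, at distance $2$. So $s_1(K)=\{\delta_0\}$. Now take continuous tents $f_m$ of height $1$ with peak at $1/m$ and disjoint supports not containing $0$. They are bounded and tend to $0$ pointwise, hence weakly, and $\langle\delta_{1/m},f_m\rangle=1$. So $\delta_0\in n_1(K)$. A sequence in $K$ converging to $\delta_{1/m}$ is eventually constant, and a weakly null sequence tends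 to $0$ at $1/m$. So $n_1(K)=\{\delta_0\}$ too. Both derivations see this convergence.

*Example B (oscillation).* Let $r_1,r_2,\dots$ be the Rademacher functions and $K=\{\lambda\}\cup\{(1+r_n)\lambda:n\ge1\}$. Then $(1+r_n)\lambda\to\lambda$ in $w^*$ and $\|(1+r_n)\lambda-\lambda\|=\int|r_n|\,d\lambda=1$. The points other than $\lambda$ are isolated, so $s_{1/2}(K)=\{\lambda\}$. But all densities are bounded by $2$, so for $x_n^*\in K$ and $f_n$ weakly null in the unit ball,
$$|\langle x_n^*,f_n\rangle|\le2\int|f_n|\,d\lambda\to0$$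
by dominated convergence. Hence $n_\varepsilon(K)=\emptyset$ for every $\varepsilon>0$. The Szlenk derivation sees oscillation; the sequential one does not. Everything in these notes grows out of this contrast.

**Definition 3 (iterates and indices).** For $d\in\{s_\varepsilon,n_\varepsilon\}$ put $d^0(K)=K$, $d^{\alpha+1}(K)=d(d^\alpha(K))$, and $d^\zeta(K)=\bigcap_{\alpha<\zeta}d^\alpha(K)$ for limit ordinals $\zeta$. $\mathrm{Sz}_\varepsilon(K)$ (resp. $\mathrm{Nz}_\varepsilon(K)$) is the least $\alpha$ with $s_\varepsilon^\alpha(K)=\emptyset$ (resp. $n^\alpha_\varepsilon(K)=\emptyset$), or $\infty$ if there is none. $\mathrm{Sz}(K)=\sup_{\varepsilon>0}\mathrm{Sz}_\varepsilon(K)$ and $\mathrm{Nz}(K)=\sup_{\varepsilon>0}\mathrm{Nz}_\varepsilon(K)$, with value $\infty$ if some term is $\infty$. For $T\in\mathscr{B}(E,F)$,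
$$\mathrm{Sz}(T)=\mathrm{Sz}(T^*B_{F^*}),\qquad \mathrm{Nz}(T)=\mathrm{Nz}(T^*B_{F^*}).$$

*Examples.* In Example A, $\mathrm{Sz}_1(K)=\mathrm{Nz}_1(K)=2$. In Example B, $\mathrm{Sz}_{1/2}(K)=2$ but $\mathrm{Nz}_{1/2}(K)=1$. If $T$ is compact, then $T^*B_{F^*}$ is norm compact, the norm and $w^*$ topologies agree on it, and both derivations give $\emptyset$ at once: $\mathrm{Sz}(T)=\mathrm{Nz}(T)=1$. For the identity of $C[0,1]$, the set $D=\{\delta_t:t\in[0,1]\}$ satisfies $s_1(D)=D$, so $D\subseteq s_1^\alpha(B)$ for all $\alpha$ and $\mathrm{Sz}=\infty$.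

**Three rules for iterates.** Call $d$ a derivation if $d(L)\subseteq L$ and $L\subseteq L'\Rightarrow d(L)\subseteq d(L')$; both $s_\varepsilon$ and $n_\varepsilon$ are derivations. We write $\iota(d,K)$ for the least $\alpha$ with $d^\alpha(K)=\emptyset$. First, $d^{\alpha+\beta}(K)=d^\beta(d^\alpha(K))$, by induction on $\beta$. Second, if $d(L)\subseteq e(L)$ for all $L\subseteq K$ and $e$ is monotone, then $d^\alpha(K)\subseteq e^\alpha(K)$ for all $\alpha$, because $d(d^\alpha(K))\subseteq e(d^\alpha(K))\subseteq e(e^\alpha(K))$; we call this *comparison*. Third, if $K\ne\emptyset$ is compact and $d$ maps closed sets to closed sets, then $\iota(d,K)$, if it exists, is a successor: the $d^\alpha(K)$ decrease and are compact, so the intersection at a limit stage is nonempty if all earlier ones are. The third rule applies to $s_\varepsilon$ on $w^*$-compact sets, since $K\setminus s_\varepsilon(K)$ is relatively $w^*$-open in $K$.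

## Can a weakly compact perturbation equalize the indices?

It is known (Alspach) that for $T\in\mathscr{B}(C[0,1])$, $\mathrm{Nz}(T)=1$ if and only if $T$ is weakly compact. So weakly compact operators are invisible to $\mathrm{Nz}$, while Example B suggests that they need not be invisible to $\mathrm{Sz}$. One may then hope to repair a disagreement of the two indices by adding a weakly compact operator. The following question is from Philip A.H. Brooker, "Asplund operators and the Szlenk index", arXiv:1003.5710 (2010).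

**Question.** Let $R\in\mathscr{X}^*(C[0,1])$. Does there exist $S\in\mathscr{W}(C[0,1])$ such that $\mathrm{Sz}(R+S)=\mathrm{Nz}(R+S)$?

The answer is no, and one can say exactly for which $R$ a suitable $S$ exists.

**Theorem 1.** There is $R\in\mathscr X^*(C[0,1])$ with $\mathrm{Nz}(R+S)\le\omega$ and $\mathrm{Sz}(R+S)\ge\omega+1$ for every $S\in\mathscr W(C[0,1])$.

**Theorem 2.** Let $R\in\mathscr X^*(C[0,1])$.

1. $\mathrm{Nz}(R)=\omega^\alpha$ and $\mathrm{Sz}(R)=\omega^{\alpha'}$ for some $\alpha,\alpha'<\omega_1$, and $\mathrm{Nz}(R)\le\mathrm{Sz}(R)\le\omega\cdot\mathrm{Nz}(R)=\omega^{1+\alpha}$. So $\mathrm{Sz}(R)=\mathrm{Nz}(R)$ if $\mathrm{Nz}(R)\ge\omega^\omega$ (equivalently, if $\mathrm{Sz}(R)\ge\omega^\omega$), and $\mathrm{Sz}(R)\in\{\omega^k,\omega^{k+1}\}$ if $\mathrm{Nz}(R)=\omega^k$, $k<\omega$.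
2. For $S\in\mathscr W(C[0,1])$: $\mathrm{Nz}(R+S)=\mathrm{Nz}(R)$; and if $R\notin\mathscr W(C[0,1])$, also $\mathrm{Sz}(R+S)=\mathrm{Sz}(R)$.
3. Some $S\in\mathscr W(C[0,1])$ satisfies $\mathrm{Sz}(R+S)=\mathrm{Nz}(R+S)$ if and only if $R$ is weakly compact (take $S=-R$) or $\mathrm{Sz}(R)=\mathrm{Nz}(R)$ (take $S=0$). In particular $S$ exists whenever $\mathrm{Sz}(R)\le\omega$ or $\mathrm{Sz}(R)\ge\omega^\omega$.

**Theorem 3.** For each $1\le k<\omega$ there is $R_k\in\mathscr X^*(C[0,1])$ with $\mathrm{Nz}(R_k+S)=\omega^k$ and $\mathrm{Sz}(R_k+S)=\omega^{k+1}$ for all $S\in\mathscr W(C[0,1])$. There is also $R_k'\in\mathscr X^*(C[0,1])$ with $\mathrm{Nz}(R_k')=\mathrm{Sz}(R_k')=\omega^k$.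

So among non-weakly-compact $R$ the obstruction occurs for $\mathrm{Nz}(R)=\omega^k$, for every $k$ with $1\le k<\omega$, and never beyond. The proof of Theorem 1 is short and uses nothing from Theorems 2 and 3; we do it first.

## Facts about measures and weak compactness

From here on $E=C[0,1]$. We use the following textbook facts.

- (F1) $B$ is $w^*$-compact, bounded subsets of $M$ are $w^*$-metrizable, and closed norm balls are $w^*$-closed.
- (F2) A bounded sequence in $E$ that tends to $0$ pointwise is weakly null (dominated convergence), and conversely weakly null sequences are bounded and pointwise null.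
- (F3) For a compact metrizable space $X$ and $O\subseteq X$ open, $|\nu|(O)=\sup\{|\int f\,d\nu|:f\in B_{C(X)},\ f=0\text{ off }O\}$. Hence $\nu\mapsto|\nu|(O)$ is $w^*$-lower semicontinuous. If $\sigma_j\to\sigma$ in $w^*$ are positive and $C$ is closed, then $\limsup_j\sigma_j(C)\le\sigma(C)$.
- (F4) Dunford–Pettis property of $C[0,1]$ (Grothendieck): if $S\in\mathscr{W}(E)$ and $f_k\to0$ weakly, then $\|Sf_k\|\to0$.
- (F5) Gantmacher's theorem: $S$ is weakly compact if and only if $S^*$ is. In particular $S^*B$ is relatively weakly compact for $S\in\mathscr{W}(E)$.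
- (F6) If $H\subseteq M$ is relatively weakly compact and $O_1,O_2,\dots$ are disjoint Borel sets, then $\sup_{\nu\in H}|\nu|(O_n)\to0$ (Grothendieck).
- (F7) A bounded $H\subseteq L_1(\mu)$, $\mu$ a probability, is relatively weakly compact if and only if it is uniformly integrable (Dunford–Pettis).

## Three small cases, and deep oscillation that can be subtracted

If $R$ is weakly compact, take $S=-R$: the set to be derived is $\{0\}$, and $\mathrm{Sz}(0)=\mathrm{Nz}(0)=1$. So only $R\notin\mathscr{W}(E)$ is interesting.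

**Restriction to a convergent sequence.** Let $R$ be the operator of the example after Definition 1. Here $R^*B$ is the unit ball $B_0$ of $\ell_1(K_0)$: the extension $C(K_0)\to E$ is an isometric embedding, so its adjoint maps $B$ onto $B_{M(K_0)}$ by Hahn–Banach. Put $N=\{1/m:m\ge1\}$, $L_r=\{\nu\in B_0:|\nu|(N)\le r\}$ for $r\ge0$, and $L_r=\emptyset$ for $r<0$. Then $s_\varepsilon(L_r)\subseteq L_{r-\varepsilon/5}$. Indeed, let $\nu\in L_r$ with $|\nu|(N)>r-\varepsilon/5$, and choose a finite $P\subset N$ with $|\nu|(P)>r-\varepsilon/5$. The points of $P$ are isolated in $K_0$, so for $\kappa>0$ the set $V$ of all $\nu'\in L_r$ with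
$$|\nu'|(P)>r-\tfrac\varepsilon5,\quad |\nu'(\{p\})-\nu(\{p\})|<\kappa\ (p\in P),\quad |\nu'(K_0)-\nu(K_0)|<\kappa$$
is a relatively $w^*$-open neighborhood of $\nu$. For $\nu',\nu''\in V$, the difference has norm at most $2\kappa|P|$ on $P$, less than $2\varepsilon/5$ on $N\setminus P$, and at most $2\kappa+2\kappa|P|+2\varepsilon/5$ at $0$. So $\operatorname{diam}V\le\frac{4\varepsilon}5+2\kappa+4\kappa|P|\le\varepsilon$ for small $\kappa$, and $\nu\notin s_\varepsilon(L_r)$. Iterating from $L_1=B_0$, $s^i_\varepsilon(B_0)=\emptyset$ once $i>5/\varepsilon$, so $\mathrm{Sz}(R)\le\omega$. In the other direction, all $\nu$ with $\|\nu\|\le1-2i\varepsilon$ lie in $n_\varepsilon^i(B_0)$, by induction on $i$: if $\|\nu\|\le1-2(i+1)\varepsilon$, then $\nu+\varepsilon(\delta_{1/m}-\delta_0)\in n^i_\varepsilon(B_0)$ converges to $\nu$, and pairing with the tents $f_m$ of Example A gives $\langle\nu,f_m\rangle+\varepsilon\to\varepsilon$. So $0\in n^i_\varepsilon(B_0)$ whenever $2i\varepsilon\le1$, and $\mathrm{Nz}(R)\ge\omega$.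 If $x\in n_\varepsilon(L)$ is witnessed by $(x_n),(f_n)$, then $\langle x,f_n\rangle\to0$, so $\limsup\|x_n-x\|\ge\varepsilon$; hence
$$n_\varepsilon(L)\subseteq s_{\varepsilon/2}(L)\quad\text{for every }L, \qquad\text{so}\qquad \mathrm{Nz}\le\mathrm{Sz}. \tag{1}$$
Therefore $\mathrm{Nz}(R)=\mathrm{Sz}(R)=\omega$ and $S=0$ works. Keep the device: the sets $L_r$ measure how much mass lies away from a bad set, and each derivation removes a fixed amount of it.

**Iterating Example B.** To separate the indices we want many levels of oscillation. For finite $A\subset\mathbb N$ put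
$$w_A=\prod_{k\in A}(1+r_k)\ge0,\qquad \|w_A\|_{L_1(\lambda)}=1,\qquad w_A\le2^{|A|}.$$
We view finite subsets of $\mathbb N$ as points of $\{0,1\}^{\mathbb N}$, with $\max\emptyset=0$.

**Lemma 4.** If $A_i\to A$ are finite sets, then $w_{A_i}\lambda\to w_A\lambda$ in $w^*$.

*Proof.* Eventually $A_i=A\cup B_i$ with $B_i\cap[1,\max A]=\emptyset$, and $\min B_i\to\infty$ (or $B_i=\emptyset$). Let $g$ be constant on dyadic intervals of length $2^{-q}$. Once $\min B_i>\max(q,\max A)$, the function $g\,w_A$ depends only on Rademacher functions of index below $\min B_i$, so by independence $\int g\,w_{A_i}\,d\lambda=\int g\,w_A\,d\lambda\cdot\prod_{k\in B_i}\int(1+r_k)\,d\lambda=\int g\,w_A\,d\lambda$. Such $g$ approximate any $f\in C[0,1]$ uniformly (off dyadic points), and $\|w_{A_i}\|_1=1$, so $\int f\,w_{A_i}\,d\lambda\to\int f\,w_A\,d\lambda$. $\square$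

Let $K_n=\{A\subset\mathbb N:|A|\le n\}$. It is countable and closed in $\{0,1\}^{\mathbb N}$, so it is a countable compact metrizable space. Define
$$T_n:E\to C(K_n),\qquad T_nf(A)=\int f\,w_A\,d\lambda .$$
By Lemma 4 this is well defined, and $\|T_n\|\le1$, $\|T_nf\|\le2^n\|f\|_{L_1(\lambda)}$. If $|A|<n$ and $j>\max A$, then $A\cup\{j\}\to A$ as $j\to\infty$ and $\|w_{A\cup\{j\}}-w_A\|_1=\int w_A|r_j|\,d\lambda=1$. So, by induction on $i\le n$, $s^i_{1/2}(T_n^*B_{C(K_n)^*})$ contains all $w_A=T_n^*\delta_A$ with $|A|\le n-i$, and $\mathrm{Sz}_{1/2}(T_n)\ge n+1$. On the other hand the elements of $T_n^*B_{C(K_n)^*}$ have densities bounded by $2^n$.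

**Where a direct sum breaks down.** Each $T_n$ is weakly compact by (F7) and (F5), because bounded densities are uniformly integrable. So, for each single $n$, the oscillation is removed by $S=-R$. We need all depths $n$ at once. Place $C(K_n)$ isometrically on disjoint intervals $I_n$ shrinking to $0$, by maps $J_n$. With coefficients $c_n\to0$, the sum $\sum_nc_nJ_nT_n$ converges in norm; it is a norm limit of weakly compact operators, hence weakly compact, and $S=-R$ still kills it. With $c_n=1$ the sum does not map into $C[0,1]$: $T_n1(A)=\int w_A\,d\lambda=1$ for all $A$, so $\sum_nJ_nT_n1$ takes the value $1$ arbitrarily close to $0$ and also the value $0$ there. We need blocks that tend to $0$ on each fixed $f$, but not uniformly on the ball.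

## An operator with oscillation of unbounded depth at a shrinking scale

The remedy is to let the $n$-th block look at $f$ only on $I_n$, after subtracting $f(0)$. Continuity of $f$ at $0$ makes the block small for each $f$. The same device moves the oscillations to disjoint intervals, and on disjoint intervals a weakly compact $S$ has, by (F6), almost nothing left to cancel with.

**Step 1 (build $R$).** Let $I_n=[a_n,b_n]=[2^{-2n},2^{-2n+1}]$, $n\ge1$. These are pairwise disjoint intervals in $(0,1]$. Let $\varphi_n:[0,1]\to I_n$ be the increasing affine bijection. Three operators are composed.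

- $Q_n:E\to E$, $Q_nf=f\circ\varphi_n-f(0)$. Then $\|Q_n\|\le2$, and $\|Q_nf\|\to0$ for each $f$ since $I_n$ shrinks to $0$.
- $T_n:E\to C(K_n)$ as above.
- $J_n:C(K_n)\to E$. The map $\theta_n(A)=\varphi_n\big(\tfrac14+\tfrac12\sum_{k\in A}3^{-k}\big)$ is continuous and injective on the compact set $K_n$ (ternary expansions with digits $0,1$ are unique), with values in $\varphi_n([\frac14,\frac12])$, so it embeds $K_n$ homeomorphically into the interior of $I_n$. Let $J_ng$ vanish off the interior of $I_n$, equal $g\circ\theta_n^{-1}$ on $\theta_n(K_n)$, and be affine on the complementary intervals of $\theta_n(K_n)\cup\{a_n,b_n\}$ in $I_n$. It is continuous, and $J_n$ is a linear isometry.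

Put
$$Rf=\sum_nJ_nT_nQ_nf .$$
The summands are disjointly supported and their norms are at most $\|Q_nf\|\to0$, so the series converges uniformly, $Rf\in E$ and $\|R\|\le2$. Write $t_{n,A}=\theta_n(A)$. Then
$$Rf(t_{n,A})=\int\big(f\circ\varphi_n-f(0)\big)w_A\,d\lambda . \tag{2}$$
So $R^*\delta_{t_{n,A}}$ is the image of $w_A\lambda$ under $\varphi_n$, minus $\delta_0$. As $0\notin I_n$, on $I_n$ it has density $|I_n|^{-1}\,w_A\circ\varphi_n^{-1}$.

**Step 2 (check that $R\in\mathscr X^*(E)$).** For $\nu\in M$, $R^*\nu=\sum_nQ_n^*T_n^*J_n^*\nu$. Since $J_ng$ vanishes off $I_n$, $\|J_n^*\nu\|\le|\nu|(I_n)$, so the $n$-th term has norm at most $2|\nu|(I_n)$ and the series converges in norm. As $K_n$ is countable, $C(K_n)^*=\ell_1(K_n)$ is the closed span of the $\delta_A$, $A\in K_n$. So the range of $R^*$ lies in the closed span of the countable set $\{Q_n^*T_n^*\delta_A:n\ge1,A\in K_n\}$ and is separable.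

From now on fix $S\in\mathscr W(E)$ and put $T=R+S$.

## The sequential derivation removes mass from $(0,1]$: $\mathrm{Nz}(R+S)\le\omega$

**Step 3 (show that each $n_\varepsilon$ costs mass $\varepsilon/2$).** For $r\ge0$ let $L_r=\{\nu\in B:|\nu|((0,1])\le r\}$, and $L_r=\emptyset$ for $r<0$. The claim is
$$n_\varepsilon(T^*L_r)\subseteq T^*L_{r-\varepsilon/2}. \tag{3}$$
Let $x^*\in n_\varepsilon(T^*L_r)$. After passing to subsequences there are $\nu_k\in L_r$ and weakly null $f_k\in B_E$ with $T^*\nu_k\to x^*$ and $\nu_k\to\nu\in B$ in $w^*$, and $\lim_k|\langle T^*\nu_k,f_k\rangle|$ exists and is at least $\varepsilon$. Since $T^*$ is $w^*$-continuous, $T^*\nu=x^*$. It remains to see that $\nu\in L_{r-\varepsilon/2}$.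

By (F4), $\|Sf_k\|\to0$, so $S$ drops out: $\lim_k|\int Rf_k\,d\nu_k|\ge\varepsilon$. Fix $N$. For $n\le N$,
$$\|J_nT_nQ_nf_k\|\le2^n\|Q_nf_k\|_{L_1(\lambda)}\to0\qquad(k\to\infty),$$
since $Q_nf_k\to0$ pointwise and boundedly. The sum of the terms with $n>N$ is a function of norm at most $2$ supported in $\bigcup_{n>N}I_n\subseteq(0,c_N]$, where $c_N=b_{N+1}$; its integral is at most $2|\nu_k|((0,c_N])$ in modulus. Hence $\liminf_k|\nu_k|((0,c_N])\ge\varepsilon/2$, and so
$$\limsup_k|\nu_k|((c_N,1])\le r-\tfrac\varepsilon2 .$$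
The set $(c_N,1]$ is open in $[0,1]$, so (F3) gives $|\nu|((c_N,1])\le r-\varepsilon/2$. Let $N\to\infty$: $c_N\to0$ and $|\nu|((0,1])\le r-\varepsilon/2$. (In particular $r\ge\varepsilon/2$; for smaller $r$ the derived set is empty.) This proves (3).

**Step 4 (iterate).** Since $T^*B=T^*L_1$, monotonicity and (3) give $n^i_\varepsilon(T^*B)\subseteq T^*L_{1-i\varepsilon/2}=\emptyset$ for $i>2/\varepsilon$. So $\mathrm{Nz}_\varepsilon(T)<\omega$ for all $\varepsilon$, and $\mathrm{Nz}(T)\le\omega$.

## Uniform smallness of $S^*B$ on disjoint intervals: $\mathrm{Sz}(R+S)\ge\omega+1$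

**Step 5 (show that $S$ cannot cancel the oscillation).** By (F5), $S^*B$ is relatively weakly compact, and the $I_n$ are disjoint, so (F6) gives $n_0$ with $\sup_{\nu\in B}|S^*\nu|(I_n)\le\frac18$ for $n\ge n_0$. Let $n\ge n_0$, $|A|<n$, $j>\max A$. Then $w_{A\cup\{j\}}-w_A=w_Ar_j$. Looking only at the part of the measures on $I_n$, by Step 1,
$$\|T^*\delta_{t_{n,A\cup\{j\}}}-T^*\delta_{t_{n,A}}\|\ \ge\ \int w_A|r_j|\,d\lambda-2\cdot\tfrac18=\tfrac34>\tfrac12 .$$
Moreover $A\cup\{j\}\to A$ as $j\to\infty$, so $t_{n,A\cup\{j\}}\to t_{n,A}$ and $T^*\delta_{t_{n,A\cup\{j\}}}\to T^*\delta_{t_{n,A}}$ in $w^*$.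

**Step 6 (run the Szlenk derivation past $\omega$).** By induction on $i\le n$,
$$\{T^*\delta_{t_{n,A}}:|A|\le n-i\}\subseteq s^i_{1/2}(T^*B).$$
For $i=0$ this is clear. If it holds for $i<n$ and $|A|\le n-i-1$, then $T^*\delta_{t_{n,A}}$ and all $T^*\delta_{t_{n,A\cup\{j\}}}$, $j>\max A$, are in $s^i_{1/2}(T^*B)$, and every $w^*$-neighborhood of the first contains some of the others, at distance at least $\frac34$. So $T^*\delta_{t_{n,A}}\in s_{1/2}^{i+1}(T^*B)$. With $A=\emptyset$ and $i=n$, $s^n_{1/2}(T^*B)\neq\emptyset$ for all $n\ge n_0$. These sets are $w^*$-compact and decreasing, so $s^\omega_{1/2}(T^*B)\ne\emptyset$ and $\mathrm{Sz}(T)\ge\mathrm{Sz}_{1/2}(T)\ge\omega+1$. This proves Theorem 1. $\blacksquare$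

Since $\mathrm{Nz}(R+S)\le\omega<\omega+1\le\mathrm{Sz}(R+S)$ for every $S\in\mathscr W(C[0,1])$, the answer to the question is negative.

## Loss of uniform integrability as a derivation

We turn to Theorem 2. Example B suggests what $n_\varepsilon$ really detects: failure of uniform integrability near a point. We make this exact.

From here to the proof of Theorem 3, $T:E\to F$ is an operator with $T^*F^*$ norm separable, where $E=C[0,1]$. Then $T^*F^*\subseteq L_1(\mu)$ for some Borel probability $\mu$: take a suitably weighted sum of $|\nu_n|$, with $(\nu_n)$ dense in the range, and use that $L_1(\mu)$ is closed in $M$ (any $\mu$ if the range is $\{0\}$).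

**Definition 4.** For bounded $H\subseteq L_1(\mu)$ put
$$\eta(H)=\inf_{\tau>0}\ \sup\Big\{\int_D|h|\,d\mu:h\in H,\ D\text{ Borel},\ \mu(D)\le\tau\Big\},\qquad\eta(\emptyset)=0 .$$
For bounded $K\subseteq L_1(\mu)$ and $\delta>0$ let
$$m_\delta(K)=\{x\in K:\eta(K\cap U)\ge\delta\text{ for all }w^*\text{-open }U\ni x\}.$$

*Example.* With $\mu=\lambda$: $\eta(\{1+r_n:n\ge1\})=0$ since the functions are bounded by $2$, while $\eta(\{2^n1_{[0,2^{-n}]}:n\ge1\})=1$.

The inner supremum decreases as $\tau\downarrow0$, so $\eta$ is a limit. It follows that $\eta$ is monotone, $\eta(H_1\cup H_2)=\max_i\eta(H_i)$, $\eta(H_1+H_2)\le\eta(H_1)+\eta(H_2)$, and $\eta(H)\le\sup_{h\in H}\|h\|$. By (F7), $\eta(H)=0$ if and only if $H$ is relatively weakly compact. The map $m_\delta$ is a derivation, and $m_\delta(K)$ is relatively $w^*$-closed in $K$, so by the third rule $\iota(m_\delta,K)$, if it exists, is a successor when $K\ne\emptyset$ is $w^*$-compact.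

**Lemma 5.** For bounded $K\subseteq L_1(\mu)$ and $0<\delta'<\delta$,
$$n_\delta(K)\subseteq m_\delta(K)\subseteq n_{\delta'}(K).$$
Hence $n^\alpha_\delta(K)\subseteq m^\alpha_\delta(K)\subseteq n^\alpha_{\delta'}(K)$ for all $\alpha$, and $\mathrm{Nz}(T)=\sup_\delta\iota(m_\delta,T^*B_{F^*})$.

*Proof.* **Step 1 (first inclusion: a weakly null sequence lives on small sets).** Let $x\in n_\delta(K)$ be witnessed by $x_n\in K$ and $f_n\in B_E$, let $U\ni x$ be $w^*$-open and $\tau>0$. As $f_n\to0$ pointwise, Egorov's theorem gives $D$ with $\mu(D)\le\tau$ and $f_n\to0$ uniformly off $D$. Since $(x_n)$ is bounded, $\int_{[0,1]\setminus D}|f_nx_n|\,d\mu\to0$, so $\limsup_n\int_D|x_n|\,d\mu\ge\delta$. The $x_n$ are eventually in $U$. As $\tau$ was arbitrary, $\eta(K\cap U)\ge\delta$.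

**Step 2 (second inclusion: choose concentrating elements).** Let $x\in m_\delta(K)$, $\delta'<\delta''<\delta$ and $\rho=\delta''-\delta'$. Using a countable decreasing neighborhood base at $x$ in $K$ and $\tau=2^{-k}$, choose $y_k\in K$ and Borel $D_k$ with $y_k\to x$ in $w^*$, $\mu(D_k)\le2^{-k}$ and $\int_{D_k}|y_k|\,d\mu>\delta''$. Pass to a subsequence (and renumber) with $|y_k|\mu\to\sigma$ in $w^*$. Still $\mu(D_k)\to0$.

**Step 3 (shrink the sets so that $\sigma$ barely charges them).** Write $\sigma=g\mu+\sigma_s$ with $\sigma_s$ concentrated on a set $Z$ with $\mu(Z)=0$. Replace $D_k$ by $D_k\setminus Z$; the integrals against $\mu$ do not change. Now $\sigma(D_k)=\int_{D_k}g\,d\mu\to0$, so after passing to a subsequence and renumbering, $\sigma(D_k)<2^{-k-1}\rho$ for $k\ge1$. By regularity choose compact $C_k\subseteq D_k$ with $\int_{C_k}|y_k|\,d\mu>\delta''$, and, since $\sigma(C_k)<2^{-k-1}\rho$, an open $V_k\supseteq C_k$ with $\sigma(\overline{V_k})<2^{-k-1}\rho$.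

**Step 4 (make the sets disjoint and test).** By (F3), $\limsup_l\int_{\overline{V_k}}|y_l|\,d\mu\le\sigma(\overline{V_k})<2^{-k-1}\rho$ for each $k$. So we can choose inductively $k_1<k_2<\cdots$ with $\int_{\overline{V_{k_i}}}|y_{k_j}|\,d\mu<2^{-k_i-1}\rho$ for $i<j$. Put $O_j=V_{k_j}\setminus\bigcup_{i<j}\overline{V_{k_i}}$. These are disjoint open sets, and
$$\int_{O_j}|y_{k_j}|\,d\mu>\delta''-\sum_{i<j}2^{-k_i-1}\rho\ge\delta''-\tfrac\rho2 .$$
By (F3) there is $f_j\in B_E$ vanishing off $O_j$ with $|\langle y_{k_j},f_j\rangle|>\delta''-\rho=\delta'$. The $f_j$ are bounded and tend to $0$ pointwise, because the $O_j$ are disjoint; so they are weakly null. As $y_{k_j}\to x$, $x\in n_{\delta'}(K)$.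

The iterated inclusions follow by comparison, and the formula for $\mathrm{Nz}(T)$ follows from them. $\square$

## An $L_2$-energy bound: $\omega$ Szlenk steps cost one step of $m_\delta$

The point of the next lemma: near a point outside $m_\delta(K)$ the elements of $K$ are, up to error $\delta$, uniformly bounded functions. They can be measured in $L_2(\mu)$, and there every Szlenk step lowers an energy by a fixed amount, so only finitely many steps are possible.

**Lemma 6.** If $K\subseteq L_1(\mu)$ and $\|y\|\le1$ for all $y\in K$, then $s^\omega_\varepsilon(K)\subseteq m_{\varepsilon/16}(K)$.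

*Proof.* Put $\delta=\varepsilon/16$ and let $x\in K\setminus m_\delta(K)$. We show $x\notin s^\omega_\varepsilon(K)$.

**Step 1 (define the energy).** Choose a $w^*$-open $U\ni x$ and $\tau>0$ with $\int_D|h|\,d\mu\le\delta$ whenever $h\in K\cap U$ and $\mu(D)\le\tau$. Let $c=1/\tau$. For $h\in K\cap U$ we have $\mu(|h|>c)\le\|h\|_1/c\le\tau$, so $\|h-h1_{\{|h|\le c\}}\|_1\le\delta$. Hence
$$\phi(h):=\inf\{\|u\|_{L_2(\mu)}^2:|u|\le c,\ \|h-u\|_1\le\delta\}\le c^2\qquad(h\in K\cap U).$$
Call the functions $u$ in this infimum admissible for $h$.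

**Step 2 (each Szlenk step lowers the energy).** The claim is
$$\phi\le c^2-i\,\tfrac{\varepsilon^2}{16}\quad\text{on }s^i_\varepsilon(K)\cap U,\qquad i<\omega .$$
The case $i=0$ is done. Assume it for $i$ and let $x'\in s^{i+1}_\varepsilon(K)\cap U$. Each neighborhood of $x'$ meets $s^i_\varepsilon(K)$ in a set of diameter greater than $\varepsilon$, which contains a point at distance greater than $\varepsilon/2$ from $x'$. So there are $x_n\in s^i_\varepsilon(K)\cap U$ with $x_n\to x'$ in $w^*$ and $\|x_n-x'\|>\varepsilon/2$. Pick $u_n$ admissible for $x_n$ with $\|u_n\|_2^2\le\phi(x_n)+\frac1n$, and pass to a subsequence with $u_n\to u$ weakly in $L_2(\mu)$. Then $|u|\le c$, as this condition defines a closed convex set. Continuous functions belong to $L_2(\mu)$, so $x_n-u_n\to x'-u$ in $w^*$ in $M$, and $\|x'-u\|_1\le\delta$ by (F1). So $u$ is admissible for $x'$. Moreover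
$$\|u_n-u\|_2\ge\|u_n-u\|_1\ge\|x_n-x'\|-\|x_n-u_n\|_1-\|x'-u\|_1\ge\tfrac\varepsilon2-2\delta=\tfrac{3\varepsilon}8 ,$$
and weak convergence gives $\|u_n\|_2^2-\|u_n-u\|_2^2\to\|u\|_2^2$. Therefore
$$\phi(x')\le\|u\|_2^2\le c^2-i\,\tfrac{\varepsilon^2}{16}-\tfrac{9\varepsilon^2}{64}\le c^2-(i+1)\tfrac{\varepsilon^2}{16} .$$

**Step 3 (conclude).** Since $\phi\ge0$, $s^i_\varepsilon(K)\cap U=\emptyset$ for large finite $i$, so $x\notin s^\omega_\varepsilon(K)$. $\square$

## Both indices are powers of $\omega$ and differ by at most a factor $\omega$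

**Proposition 7.** $\mathrm{Sz}(T)<\omega_1$; $\mathrm{Nz}(T)\le\mathrm{Sz}(T)\le\omega\cdot\mathrm{Nz}(T)$; and both $\mathrm{Nz}(T)$ and $\mathrm{Sz}(T)$ are powers of $\omega$.

*Proof.* Let $K=T^*B_{F^*}$, a $w^*$-compact, convex, symmetric set. For $c>0$, $d_{c\varepsilon}(cK)=c\,d_\varepsilon(K)$ for both derivations, so scaling $T$ changes neither index and we may assume $\|T\|\le1$.

**Step 1 (countability, so that all indices exist).** Let $L\subseteq K$ be nonempty and $w^*$-compact. Since $K$ is norm separable, countably many closed norm balls of radius $\varepsilon/3$ cover $L$, and they are $w^*$-closed. By Baire's theorem one of them contains a nonempty relatively $w^*$-open subset of $L$, whose points are not in $s_\varepsilon(L)$. So $s_\varepsilon(L)\neq L$. A strictly decreasing transfinite sequence of closed sets in a compact metrizable space is countable, so $\mathrm{Sz}_\varepsilon(T)<\omega_1$. As $\mathrm{Sz}_\varepsilon(T)$ grows when $\varepsilon$ decreases, $\mathrm{Sz}(T)=\sup_n\mathrm{Sz}_{1/n}(T)<\omega_1$.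

**Step 2 (the two inequalities).** $\mathrm{Nz}(T)\le\mathrm{Sz}(T)$ is (1). For the other inequality, $s_\varepsilon^{\omega\beta}(K)\subseteq m^\beta_{\varepsilon/16}(K)$ for all $\beta$, by induction: by Lemma 6 applied to $s^{\omega\beta}_\varepsilon(K)$,
$$s_\varepsilon^{\omega(\beta+1)}(K)=s_\varepsilon^\omega\big(s_\varepsilon^{\omega\beta}(K)\big)\subseteq m_{\varepsilon/16}\big(s_\varepsilon^{\omega\beta}(K)\big)\subseteq m_{\varepsilon/16}^{\beta+1}(K),$$
and limit stages are intersections. By Lemma 5, $m^\beta_{\varepsilon/16}(K)\subseteq n^\beta_{\varepsilon/32}(K)$. With $\beta=\mathrm{Nz}_{\varepsilon/32}(T)$ we get $\mathrm{Sz}_\varepsilon(T)\le\omega\cdot\mathrm{Nz}_{\varepsilon/32}(T)\le\omega\cdot\mathrm{Nz}(T)$.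

**Step 3 (a convexity inclusion).** Let $d_\varepsilon$ be $s_\varepsilon$ or $n_\varepsilon$. By symmetry of $K$, $-d_\varepsilon^\alpha(K)=d_\varepsilon^\alpha(K)$. For $y\in K$ and all $\alpha$,
$$\tfrac12\big(y+d_\varepsilon^\alpha(K)\big)\subseteq d^\alpha_{\varepsilon/2}(K). \tag{4}$$
For $\alpha=0$ this is convexity. For successors we use $d_{\varepsilon/2}\big(\frac12(y+L)\big)=\frac12\big(y+d_\varepsilon(L)\big)$. For $s$ this holds since $x\mapsto\frac12(y+x)$ is a $w^*$-homeomorphism halving distances. For $n$ it holds since $\langle y,f_n\rangle\to0$ for weakly null $f_n$, so $\limsup|\langle\frac12(x_n+y),f_n\rangle|=\frac12\limsup|\langle x_n,f_n\rangle|$. Limits are intersections.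

**Step 4 (doubling).** Let $1\le\alpha<\sup_\varepsilon\iota(d_\varepsilon,K)$. For some $\varepsilon$ there is $x\in d_\varepsilon^\alpha(K)$. Taking $y=-x$ in (4), $0\in d^\alpha_{\varepsilon'}(K)$ with $\varepsilon'=\varepsilon/2$. Applying (4) to this point $0$ and all $y\in K$, $\frac12K\subseteq d^\alpha_{\varepsilon'/2}(K)$. So
$$d^{\alpha+\alpha}_{\varepsilon'/2}(K)\supseteq d^\alpha_{\varepsilon'/2}(\tfrac12K)=\tfrac12d^\alpha_{\varepsilon'}(K)\ni0 ,$$
and $\alpha+\alpha<\sup_\varepsilon\iota(d_\varepsilon,K)$. Thus the index is a nonzero ordinal $\sigma$ such that $\alpha<\sigma$ implies $\alpha+\alpha<\sigma$. If $\alpha,\beta<\sigma$, then $\alpha+\beta\le\max(\alpha,\beta)+\max(\alpha,\beta)<\sigma$; so $\sigma$ is additively indecomposable, that is, a power of $\omega$. $\square$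

**Proof of Theorem 2(1).** Proposition 7 with $T=R$ gives $\mathrm{Nz}(R)=\omega^\alpha\le\mathrm{Sz}(R)=\omega^{\alpha'}\le\omega\cdot\omega^\alpha=\omega^{1+\alpha}$, with $\alpha,\alpha'<\omega_1$ by countability. If $\alpha\ge\omega$, then $1+\alpha=\alpha$ and the indices agree. If $\mathrm{Nz}(R)=\omega^k$, $k<\omega$, then $\mathrm{Sz}(R)$ is a power of $\omega$ between $\omega^k$ and $\omega^{k+1}$. In that case $\mathrm{Sz}(R)<\omega^\omega$; together with $\mathrm{Nz}\le\mathrm{Sz}$ this shows that $\mathrm{Nz}(R)\ge\omega^\omega$ and $\mathrm{Sz}(R)\ge\omega^\omega$ are equivalent. $\square$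

*Remark.* For the operator $R$ of Theorem 1 this sharpens the values: $\mathrm{Sz}(R+S)\ge\omega+1$ is a power of $\omega$ and at most $\omega\cdot\mathrm{Nz}(R+S)\le\omega^2$, so $\mathrm{Sz}(R+S)=\omega^2$, and then $\mathrm{Nz}(R+S)=\omega$. (Here $R+S\in\mathscr{X}^*(E)$, as is shown in the proof of Theorem 2(2) below.)

## Local derivations and natural sums

To compare $R+S$ with $R$ we must derive a set that depends on both operators. One would like to say that a point surviving the derivation for $R+S$ survives that for $R$ or that for $S$. But $R^*B$ and $S^*B$ are different sets, and a point of $(R+S)^*B$ does not determine points in them. The cure is to lift all derivations to the ball $B$ itself, and to count with ranks when two derivations compete.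

**Definition 5 (local derivation).** Let $X$ be compact Hausdorff. A local derivation $d$ on $X$ assigns to each closed $L\subseteq X$ a closed $d(L)\subseteq L$ such that, for $V$ open and $L,L'$ closed, $L\cap V\subseteq L'$ implies $d(L)\cap V\subseteq d(L')$.

*Example.* $d(L)=$ the set of accumulation points of $L$. If $y\in V$ is an accumulation point of $L$, it is one of $L\cap V$, hence of $L'$. Taking $V=X$ in the definition, every local derivation is monotone.

**Definition 6 (natural sum).** $\alpha\oplus\beta$ is obtained by adding the coefficients in the Cantor normal forms of $\alpha$ and $\beta$.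

*Example.* $1\oplus\omega=\omega\oplus1=\omega+1$, while $1+\omega=\omega$; and $(\omega+1)\oplus(\omega\cdot2+3)=\omega\cdot3+4$. The natural sum is commutative and strictly increasing in each variable, and $\gamma_1,\gamma_2<\omega^\beta$ implies $\gamma_1\oplus\gamma_2<\omega^\beta$.

**Lemma 8.** Let $d,d_1,d_2$ be local derivations on $X$ and $W\subseteq X$ open with $d(L)\cap W\subseteq d_1(L)\cup d_2(L)$ for all closed $L$. If $d_i^{\gamma_i}(X)=\emptyset$ $(i=1,2)$, then $d^{\gamma_1\oplus\gamma_2}(X)\cap W=\emptyset$.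

*Proof.* **Step 1 (ranks).** For $y\in X$ the least $\alpha$ with $y\notin d_i^\alpha(X)$ is a successor, so there is a largest $\alpha=:\rho_i(y)$ with $y\in d_i^\alpha(X)$, and $\rho_i(y)<\gamma_i$. The set $\{\rho_i\ge\alpha\}=d_i^\alpha(X)$ is closed, so each $y$ has a neighborhood on which $\rho_i\le\rho_i(y)$.

**Step 2 (the ranks pay for every step of $d$).** Claim: if $y\in d^\alpha(X)\cap W$, then $\rho_1(y)\oplus\rho_2(y)\ge\alpha$. The cases $\alpha=0$ and $\alpha$ a limit are clear. Let the claim hold for $\alpha$ and let $y\in d^{\alpha+1}(X)\cap W$. Then $y$ is in $d_1(d^\alpha(X))$ or in $d_2(d^\alpha(X))$; say the first. Suppose $\rho_1(y)\oplus\rho_2(y)\le\alpha$. Choose an open $V\ni y$ with $V\subseteq W$ and $\rho_i\le\rho_i(y)$ on $V$ for $i=1,2$. For $z\in d^\alpha(X)\cap V$,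
$$\alpha\le\rho_1(z)\oplus\rho_2(z)\le\rho_1(y)\oplus\rho_2(y)\le\alpha ,$$
so $\rho_1(z)=\rho_1(y)$ by strict monotonicity. Hence $d^\alpha(X)\cap V\subseteq d_1^{\rho_1(y)}(X)$. By locality of $d_1$, $d_1(d^\alpha(X))\cap V\subseteq d_1^{\rho_1(y)+1}(X)$, so $y\in d_1^{\rho_1(y)+1}(X)$, which contradicts the definition of $\rho_1(y)$.

**Step 3 (conclude).** A point $y\in d^{\gamma_1\oplus\gamma_2}(X)\cap W$ would satisfy $\gamma_1\oplus\gamma_2\le\rho_1(y)\oplus\rho_2(y)<\gamma_1\oplus\gamma_2$. $\square$

**Definition 7 (lifted derivations).** For $w^*$-compact $L\subseteq F^*$ let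
$$m^T_\delta(L)=\{y\in L:\eta(T^*(L\cap V))\ge\delta\ \text{for all }w^*\text{-open }V\ni y\},$$
$$s^T_\varepsilon(L)=\{y\in L:\operatorname{diam}T^*(L\cap V)>\varepsilon\ \text{for all }w^*\text{-open }V\ni y\}.$$

*Example.* If $T=0$, then $m^T_\delta(L)=s^T_\varepsilon(L)=\emptyset$ for every $L$, whatever the geometry of $L$ in $F^*$.

These are local derivations on every $w^*$-compact $X\subseteq F^*$. The sets are closed because $L\setminus m_\delta^T(L)$ and $L\setminus s^T_\varepsilon(L)$ are relatively open in $L$. If $L\cap V\subseteq L'$, $y\in m^T_\delta(L)\cap V$ and $V'\ni y$ is open, then $\eta(T^*(L'\cap V'))\ge\eta(T^*(L\cap V\cap V'))\ge\delta$; the same with diameters.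

**Lemma 9.** For $w^*$-compact $L\subseteq F^*$ and all $\alpha$:

(i) $T^*\big((m_\delta^T)^\alpha(L)\big)=m_\delta^\alpha(T^*L)$;

(ii) $T^*\big((s^T_\varepsilon)^\alpha(L)\big)\subseteq s^\alpha_\varepsilon(T^*L)\subseteq T^*\big((s^T_{\varepsilon/2})^\alpha(L)\big)$.

*Proof.* **Step 1 (reduce to $\alpha=1$).** If all inclusions hold for $\alpha=1$ and all compact $L$, successor stages follow by applying them to the compact set reached at stage $\alpha$ and using monotonicity. For instance, $s_\varepsilon(s_\varepsilon^\alpha(T^*L))\subseteq s_\varepsilon(T^*L_\alpha)\subseteq T^*(s^T_{\varepsilon/2}(L_\alpha))$ with $L_\alpha=(s^T_{\varepsilon/2})^\alpha(L)$. Limit stages use $T^*(\bigcap L_\alpha)=\bigcap T^*L_\alpha$ for decreasing compact sets: if $x\in\bigcap T^*L_\alpha$, the fibers $\{y\in L_\alpha:T^*y=x\}$ are decreasing, nonempty and compact.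

**Step 2 (derived points map to derived points).** For "$\subseteq$" in (i) and the first inclusion in (ii), let $y$ be in $m^T_\delta(L)$ or $s^T_\varepsilon(L)$ and let $U\ni T^*y$ be $w^*$-open. Then $V=(T^*)^{-1}U$ is $w^*$-open, contains $y$, and $T^*(L\cap V)=T^*L\cap U$.

**Step 3 (lift a point of $m_\delta(T^*L)$).** Let $x\in m_\delta(T^*L)$ and suppose no point of the compact fiber $\{y\in L:T^*y=x\}$ lies in $m^T_\delta(L)$. Cover the fiber by finitely many open $V_i$ with $\eta(T^*(L\cap V_i))<\delta$, and let $V=\bigcup V_i$. Then $\eta(T^*(L\cap V))<\delta$. The complement $U$ of the compact set $T^*(L\setminus V)$ is an open neighborhood of $x$, and $T^*L\cap U\subseteq T^*(L\cap V)$. So $\eta(T^*L\cap U)<\delta$, a contradiction.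

**Step 4 (lift a point of $s_\varepsilon(T^*L)$).** Let $x\in s_\varepsilon(T^*L)$. As in Lemma 6 there are $y_n\in L$ with $T^*y_n\to x$ in $w^*$ and $\|T^*y_n-x\|>\varepsilon/2$. A subnet of $(y_n)$ converges to some $y\in L$, and $T^*y=x$. Every open $V\ni y$ contains $y$ and some $y_n$, so $\operatorname{diam}T^*(L\cap V)>\varepsilon/2$ and $y\in s^T_{\varepsilon/2}(L)$. $\square$

## Weakly compact perturbations change neither index

**Proof of Theorem 2(2).** **Step 1 (put $R$ and $S$ into one $L_1(\mu)$).** Let $S\in\mathscr W(E)$. The set $\overline{S^*B}$ is weakly compact, so the weak and $w^*$ topologies agree on it. Being $w^*$-compact and metrizable, it is weakly separable, and by Mazur's theorem it lies in the norm-closed span of a countable set. So $S\in\mathscr X^*(E)$, and $R+S\in\mathscr X^*(E)$. Choose $\mu$ with $R^*M,S^*M\subseteq L_1(\mu)$; then $(R+S)^*M\subseteq L_1(\mu)$ as well.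

**Step 2 (the index $\mathrm{Nz}$).** As $\eta(S^*B)=0$, for $H\subseteq B$ the inclusions $(R+S)^*H\subseteq R^*H+S^*H$ and $R^*H\subseteq(R+S)^*H-S^*H$ give $\eta((R+S)^*H)=\eta(R^*H)$. So $m_\delta^{R+S}=m_\delta^R$ on closed subsets of $B$. By Lemma 9(i), $\iota(m_\delta,(R+S)^*B)=\iota(m_\delta,R^*B)$ for every $\delta$, and by Lemma 5, $\mathrm{Nz}(R+S)=\mathrm{Nz}(R)$.

**Step 3 (the index $\mathrm{Sz}$ of $S$ alone).** Since $\eta(S^*B)=0$, $m_\delta(S^*B)=\emptyset$ for all $\delta$. So $\mathrm{Nz}(S)=1$ by Lemma 5 and $\mathrm{Sz}(S)\le\omega$ by Proposition 7. Each $\mathrm{Sz}_\varepsilon(S)$ is a successor, hence finite.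

**Step 4 (the index $\mathrm{Sz}$ of $R+S$).** For closed $L\subseteq B$,
$$s^{R+S}_{\varepsilon/2}(L)\subseteq s^R_{\varepsilon/4}(L)\cup s^S_{\varepsilon/4}(L).$$
Indeed, if $y\in L$ is in neither set on the right, there are open $V_1,V_2\ni y$ with $\operatorname{diam}R^*(L\cap V_1)\le\varepsilon/4$ and $\operatorname{diam}S^*(L\cap V_2)\le\varepsilon/4$, so $\operatorname{diam}(R+S)^*(L\cap V_1\cap V_2)\le\varepsilon/2$. By the first inclusion of Lemma 9(ii), $s^R_{\varepsilon/4}$ and $s^S_{\varepsilon/4}$ exhaust $B$ within $\mathrm{Sz}_{\varepsilon/4}(R)$ and $\mathrm{Sz}_{\varepsilon/4}(S)$ steps. Lemma 8 with $W=X=B$ bounds the number of steps of $s^{R+S}_{\varepsilon/2}$ on $B$, and the second inclusion of Lemma 9(ii) gives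
$$\mathrm{Sz}_\varepsilon(R+S)\le\mathrm{Sz}_{\varepsilon/4}(R)\oplus\mathrm{Sz}_{\varepsilon/4}(S).$$
Now let $R\notin\mathscr W(E)$. By Alspach's theorem $\mathrm{Nz}(R)\neq1$, so $\mathrm{Sz}(R)\ge\mathrm{Nz}(R)\ge\omega$ and $\mathrm{Sz}(R)=\omega^\beta$ with $\beta\ge1$. This is a limit ordinal, so the successor $\mathrm{Sz}_{\varepsilon/4}(R)$ is less than $\omega^\beta$, and so is the finite $\mathrm{Sz}_{\varepsilon/4}(S)$. Hence $\mathrm{Sz}_\varepsilon(R+S)<\omega^\beta$ for all $\varepsilon$, and $\mathrm{Sz}(R+S)\le\mathrm{Sz}(R)$. Applying this to $R+S\notin\mathscr W(E)$ and $-S$ gives the reverse inequality. $\square$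

**Proof of Theorem 2(3).** If $R\in\mathscr W(E)$, then $S=-R$ gives $\mathrm{Sz}(0)=\mathrm{Nz}(0)=1$. If $R\notin\mathscr W(E)$, then by (2) the pair $(\mathrm{Nz}(R+S),\mathrm{Sz}(R+S))$ does not depend on $S$, so a suitable $S$ exists if and only if $S=0$ is suitable, that is, $\mathrm{Sz}(R)=\mathrm{Nz}(R)$. For the last sentence: if $R\notin\mathscr W(E)$ and $\mathrm{Sz}(R)\le\omega$, then $\omega\le\mathrm{Nz}(R)\le\mathrm{Sz}(R)\le\omega$; if $\mathrm{Sz}(R)\ge\omega^\omega$, use (1). $\blacksquare$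

## A derivation on the index set that bounds $\mathrm{Nz}$

For Theorem 3 we replace $K_n$ by larger families of finite sets. We need an upper bound for $\mathrm{Nz}$ that can be read off from the index set. The setting is as follows. Let $K$ be a countable compact metrizable space, $(w_a)_{a\in K}\subset L_1(\lambda)$ with $\|w_a\|_1\le1$ and $a\mapsto w_a$ $w^*$-continuous. For closed $G\subseteq K$ let $T_G:E\to C(G)$, $T_Gf(a)=\int fw_a\,d\lambda$. Then $T_G^*\nu=\sum_{a\in G}\nu(\{a\})w_a\in L_1(\lambda)$, and the range of $T_G^*$ is separable. We use $\mu=\lambda$ in $\eta$. If $G=\emptyset$, then $C(G)=\{0\}$ and $T_G=0$.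

**Definition 8.** For closed $G\subseteq K$,
$$\partial G=\{a\in G:\eta(\{w_b:b\in G\cap V\})>0\ \text{for all open }V\ni a\}.$$

*Example.* On $K_n$ with $w_A$ as above, all densities are at most $2^n$, so $\partial K_n=\emptyset$. On $K_0$ with $w_{1/m}$ the normalized indicator function of $[0,1/m]$ one needs a limit in $L_1(\lambda)$, and $\delta_0$ is not one. If instead $w_{1/m}=m\sum_{i=1}^{m}1_{[i/m,\,i/m+1/m^2]}$ and $w_0=1$, then $w_{1/m}\ge0$. Discarding the part outside $[0,1]$, namely the last block, leaves norm $(m-1)/m\le1$. Then $w_{1/m}\lambda\to\lambda$ in $w^*$, by comparison with Riemann sums, while the mass $(m-1)/m$ sits on a set of measure at most $1/m$; so $\partial K_0=\{0\}$.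

The map $\partial$ is a local derivation on $K$, by the same argument as for $m_\delta^T$.

Two topological facts will be used. A countable compact metrizable space is zero-dimensional: around each point all but countably many radii have empty spheres, and the corresponding balls are clopen. And if $F\ne\emptyset$ is closed in such a space $H$, there is a continuous retraction $\rho:H\to F$. To see this, fix a metric $d$ on $H$. Each $x\in H\setminus F$ has a clopen neighborhood inside the ball of radius $d(x,F)/4$ about $x$, so of diameter at most its distance to $F$. Countably many of these cover $H\setminus F$; removing from each the previous ones gives disjoint nonempty clopen sets $C_1,C_2,\dots$ with union $H\setminus F$ and $\operatorname{diam}C_i\le\operatorname{dist}(C_i,F)$. Let $\rho$ be the identity on $F$ and send $C_i$ to a point $p_i\in F$ nearest to $C_i$. For $x\in C_i$ and $a\in F$, $d(x,p_i)\le\operatorname{diam}C_i+\operatorname{dist}(C_i,F)\le2d(x,a)$, so $d(\rho(x),a)\le3d(x,a)$. Thus $\rho$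 is continuous at points of $F$; off $F$ it is locally constant.

**Lemma 10.** If $\gamma<\omega$ and $\partial^{\omega^\gamma}(G)=\emptyset$, then $\mathrm{Nz}(T_G)\le\omega^\gamma$.

*Proof.* Induction on $\gamma$, for all closed $G$. If $G=\emptyset$, then $\mathrm{Nz}(T_G)=1$; let $G\ne\emptyset$.

**Step 1 (the case $\gamma=0$).** Now $\partial G=\emptyset$, so finitely many open sets $V_i$ with $\eta(\{w_b:b\in G\cap V_i\})=0$ cover $G$, and $\eta(\{w_b:b\in G\})=0$. For $\|\nu\|\le1$, $\int_D|T_G^*\nu|\,d\lambda\le\sup_{b\in G}\int_D|w_b|\,d\lambda$. So $\eta(T_G^*B_{M(G)})=0$, every $m_\delta(T_G^*B_{M(G)})$ is empty, and $\mathrm{Nz}(T_G)=1$ by Lemma 5.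

**Step 2 (set up the passage from $\gamma$ to $\gamma+1$).** Assume the lemma for $\gamma$ and let $\partial^{\omega^{\gamma+1}}(G)=\emptyset$. Since $\omega^{\gamma+1}=\sup_p\omega^\gamma p$, compactness gives $\partial^{\omega^\gamma p}(G)=\emptyset$ for some $1\le p<\omega$. We show $\mathrm{Nz}(T_G)\le\omega^{\gamma+1}$ by induction on $p$. For $p=1$ apply the lemma for $\gamma$. Let $\partial^{\omega^\gamma(p+1)}(G)=\emptyset$, assume the assertion for $p$, and put $F=\partial^{\omega^\gamma}(G)$; if $F=\emptyset$ we are in the case $p=1$, so let $F\neq\emptyset$. As $\omega^\gamma(p+1)=\omega^\gamma+\omega^\gamma p$, $\partial^{\omega^\gamma p}(F)=\emptyset$, and the induction on $p$ gives $\mathrm{Nz}(T_F)\le\omega^{\gamma+1}$. Fix $\delta\in(0,1)$ and let $N_F$ be the index of $m^{T_F}_{\delta/4}$ on $B_{M(F)}$. By Lemma 9(i) it equals $\iota(m_{\delta/4},T_F^*B_{M(F)})$, which is at most $\omega^{\gamma+1}$ by Lemma 5 and is a successor. So $N_F<\omega^{\gamma+1}$, and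
$$\kappa:=\omega^\gamma\oplus N_F<\omega^{\gamma+1}.$$

**Step 3 (the mass device).** For $r\in[0,1]$ let $L_r=\{\nu\in B_{M(G)}:|\nu|(G\setminus F)\le r\}$, and $L_r=\emptyset$ for $r<0$. As $G\setminus F$ is open in $G$, these sets are $w^*$-compact by (F3). The claim is
$$(m_\delta^{T_G})^\kappa(L_r)\subseteq L_{r-\delta/4}. \tag{5}$$

**Step 4 (split a measure near $\nu$ into two parts and a small error).** To prove (5), let $\nu\in L_r$ with $|\nu|(G\setminus F)>r-\frac\delta4$. The open set $G\setminus F$ is an increasing countable union of clopen subsets of $G$, so there is $G_1\subseteq G\setminus F$, clopen in $G$ (possibly empty), with $|\nu|(G_1)>r-\frac\delta4$. Put $W=\{\nu'\in L_r:|\nu'|(G_1)>r-\frac\delta4\}$, a relatively open neighborhood of $\nu$ in $L_r$ by (F3). Let $H=G\setminus G_1\supseteq F$ and let $\rho:H\to F$ be a continuous retraction. The maps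
$$\nu'\mapsto\nu_1'=\nu'|_{G_1}\in B_{M(G_1)},\qquad\nu'\mapsto\nu'_2=\rho_*(\nu'|_H)\in B_{M(F)}$$
are $w^*$-continuous, since $G_1$ and $H$ are clopen. For $\nu'\in W$,
$$T_G^*\nu'=T_{G_1}^*\nu_1'+T_F^*\nu_2'+e,\qquad e=\sum_{a\in H}\nu'(\{a\})(w_a-w_{\rho(a)}),$$
$$\|e\|\le2|\nu'|(H\setminus F)=2\big(|\nu'|(G\setminus F)-|\nu'|(G_1)\big)<\tfrac\delta2 .$$

**Step 5 (dominate $m_\delta^{T_G}$ by two derivations).** For closed $L\subseteq L_r$ let $d_1(L)$ (resp. $d_2(L)$) be the set of $\nu'\in L$ such that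
$$\eta(\{T_{G_1}^*\nu_1'':\nu''\in L\cap V\})\ge\tfrac\delta4\qquad\big(\text{resp. }\eta(\{T_F^*\nu_2'':\nu''\in L\cap V\})\ge\tfrac\delta4\big)$$
for all open $V\ni\nu'$. These are local derivations on $X=L_r$, by the argument for $m^T_\delta$. Moreover $m_\delta^{T_G}(L)\cap W\subseteq d_1(L)\cup d_2(L)$. Indeed, if $\nu'\in L\cap W$ is in neither $d_1(L)$ nor $d_2(L)$, there is an open $V\ni\nu'$ with $L\cap V\subseteq W$ for which both values of $\eta$ above are less than $\frac\delta4$. By Step 4 and subadditivity, $\eta(T_G^*(L\cap V))<\frac\delta4+\frac\delta4+\frac\delta2=\delta$, so $\nu'\notin m_\delta^{T_G}(L)$.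

**Step 6 (bound the two derivations).** By induction on $\alpha$, $\nu'\in d_1^\alpha(L_r)$ implies $\nu_1'\in(m^{T_{G_1}}_{\delta/4})^\alpha(B_{M(G_1)})$. Only the successor step needs an argument. Let $\nu'\in d_1(d_1^\alpha(L_r))$ and let $V\ni\nu_1'$ be open. The preimage $\hat V$ of $V$ under $\nu''\mapsto\nu_1''$ is open and contains $\nu'$, and the points $\nu_1''$ with $\nu''\in d_1^\alpha(L_r)\cap\hat V$ lie in $(m^{T_{G_1}}_{\delta/4})^\alpha(B_{M(G_1)})\cap V$; so $\eta$ of the $T^*_{G_1}$-image of the latter set is at least $\frac\delta4$. The same argument applies to $d_2$ and $m^{T_F}_{\delta/4}$. Now $\partial^{\omega^\gamma}(G_1)\subseteq\partial^{\omega^\gamma}(G)\cap G_1=F\cap G_1=\emptyset$. So $\mathrm{Nz}(T_{G_1})\le\omega^\gamma$ by the lemma for $\gamma$, and by Lemmas 5 and 9(i) the index of $m^{T_{G_1}}_{\delta/4}$ on $B_{M(G_1)}$ is at most $\omega^\gamma$. Hence $d_1^{\omega^\gamma}(L_r)=\emptyset$ (if $G_1=\emptyset$, already $d_1(L_r)=\emptyset$). Also $d_2^{N_F}(L_r)=\emptyset$ by the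 definition of $N_F$. By Lemma 8, $(m_\delta^{T_G})^\kappa(L_r)\cap W=\emptyset$; in particular $\nu\notin(m_\delta^{T_G})^\kappa(L_r)$. This proves (5), and $\kappa$ did not depend on $\nu$, $r$ or $G_1$.

**Step 7 (iterate).** Starting from $L_1=B_{M(G)}$, (5) gives $(m_\delta^{T_G})^{\kappa\cdot i}(B_{M(G)})\subseteq L_{1-i\delta/4}$, which is empty for $i=\lfloor4/\delta\rfloor+1$. So the index of $m_\delta^{T_G}$ is at most $\kappa\cdot(\lfloor4/\delta\rfloor+1)<\omega^{\gamma+1}$, for each $\delta\in(0,1)$. By Lemmas 9(i) and 5, $\mathrm{Nz}(T_G)\le\omega^{\gamma+1}$. $\square$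

## Rademacher products over Schreier families

**Definition 9.** A family $G$ of finite subsets of $\mathbb N$ is hereditary if $B\subseteq A\in G$ implies $B\in G$. It is spreading if $\{a_1<\dots<a_l\}\in G$, $b_1<\dots<b_l$ and $b_i\ge a_i$ for all $i$ imply $\{b_1,\dots,b_l\}\in G$. It is compact if it is closed in $\{0,1\}^{\mathbb N}$. $G'$ is the set of non-isolated points of $G$, and $G^{(\beta)}$ denotes the iterated Cantor–Bendixson derivatives.

*Example.* $\mathcal S_1=\{A:|A|\le\min A\}\cup\{\emptyset\}$ is compact, hereditary and spreading. A nonempty $A$ is in $\mathcal S_1^{(j)}$ if and only if $|A|+j\le\min A$, as follows by induction from the description of $G'$ in the next proof. So $\mathcal S_1^{(\omega)}$ contains no nonempty set. All $\mathcal S_1^{(j)}$ contain $\{j+1\}$ and hence $\emptyset$. Thus $\mathcal S_1^{(\omega)}=\{\emptyset\}$.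

**Lemma 11.** Let $G$ be a compact, hereditary, spreading family of finite subsets of $\mathbb N$ and $w_A=\prod_{k\in A}(1+r_k)$. All Cantor–Bendixson derivatives $G^{(\beta)}$ are hereditary and spreading, and $\partial^\beta(G)\subseteq G^{(\omega\beta)}$.

*Proof.* **Step 1 (describe $G'$).** $A\in G'$ if and only if $A\cup\{n\}\in G$ for some $n>\max A$. If $A\in G'$, there are $A_i\in G$, $A_i\ne A$, with $A_i\to A$; eventually $A_i=A\cup B_i$ with $B_i\neq\emptyset$ and $\min B_i>\max A$, and $A\cup\{\min B_i\}\in G$ by hereditariness. Conversely, if $A\cup\{n\}\in G$, then $A\in G$, and $A\cup\{m\}\in G$ for all $m\ge n$ by spreading; these sets converge to $A$.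

**Step 2 (derivatives keep the structure).** If $B\subseteq A\in G'$ and $A\cup\{n\}\in G$ with $n>\max A$, then $B\cup\{n\}\in G$, so $B\in G'$. If $C$ is a spread of $A\in G'$, choose $m\ge n$ with $m>\max C$; then $C\cup\{m\}$ is a spread of $A\cup\{n\}$, so it is in $G$ and $C\in G'$. Intersections preserve both properties, and all derivatives are compact.

**Step 3 (bounded densities outside $G^{(\omega)}$).** Let $A\in G\setminus G^{(\omega)}$, so $A\in G\setminus G^{(i)}$ for some $1\le i<\omega$. Let $B\in G$ with $B\cap[1,\max A]=A$ and $B\setminus A=\{c_1<\dots<c_l\}$. By Step 1, applied $j$ times, $A\cup\{c_1,\dots,c_{l-j}\}\in G^{(j)}$ for $j\le l$. If $l\ge i$, then $A\cup\{c_1,\dots,c_{l-i}\}\in G^{(i)}$ and so $A\in G^{(i)}$ by Step 2, a contradiction. So $l<i$ and $w_B\le2^{|A|+i}$. The sets $B$ considered form a neighborhood of $A$ in $G$, and bounded densities have $\eta=0$. Hence $A\notin\partial G$. Thus $\partial G\subseteq G^{(\omega)}$.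

**Step 4 (iterate).** If $\partial^\beta(G)\subseteq G^{(\omega\beta)}$, then $\partial^{\beta+1}(G)\subseteq\partial(G^{(\omega\beta)})\subseteq G^{(\omega\beta+\omega)}$, because Step 3 applies to $G^{(\omega\beta)}$. Limits are intersections. $\square$

*Example.* For $\mathcal S_1$ the lemma gives $\partial\mathcal S_1\subseteq\{\emptyset\}$, and equality holds: with $A_m=\{m+1,\dots,2m\}\in\mathcal S_1$ we have $A_m\to\emptyset$, and $w_{A_m}$ equals $2^m$ on a set of measure $2^{-m}$ and $0$ elsewhere, so $\eta=1$ near $\emptyset$.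

**Proof of Theorem 3, the operators $R_k$.** **Step 1 (construct $R_k$).** Let $k\ge1$ and let $\mathcal S_k$ be the $k$-th Schreier family. It is compact, hereditary and spreading, with $\mathcal S_k^{(\omega^k)}=\{\emptyset\}$ (Alspach–Argyros, *Complexity of weakly null sequences*, Dissertationes Math. 321 (1992); for $k=1$ we checked the last property above). By Lemma 4, $Tf(A)=\int fw_A\,d\lambda$ defines $T:E\to C(\mathcal S_k)$ in the setting of Lemma 10. Let $J:C(\mathcal S_k)\to C[0,1]$ be an isometric linear embedding and $R_k=JT$. By Hahn–Banach $J^*B=B_{C(\mathcal S_k)^*}$, so $R_k^*B=T^*B_{C(\mathcal S_k)^*}$. Hence $R_k$ and $T$ have the same indices, and $R_k\in\mathscr X^*(E)$.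

**Step 2 (upper bound for $\mathrm{Nz}$).** By Lemma 11, $\partial^{\omega^{k-1}}(\mathcal S_k)\subseteq\mathcal S_k^{(\omega\cdot\omega^{k-1})}=\mathcal S_k^{(\omega^k)}=\{\emptyset\}$. A single function has $\eta=0$, so $\partial\{\emptyset\}=\emptyset$ and $\partial^{\omega^{k-1}+1}(\mathcal S_k)=\emptyset$. As $\omega^{k-1}+1\le\omega^k$, $\partial^{\omega^k}(\mathcal S_k)=\emptyset$, and Lemma 10 gives $\mathrm{Nz}(T)\le\omega^k$.

**Step 3 (lower bound for $\mathrm{Sz}$).** By induction, $\{w_A:A\in\mathcal S_k^{(\beta)}\}\subseteq s^\beta_{1/2}(T^*B_{C(\mathcal S_k)^*})$. For $\beta=0$ use $w_A=T^*\delta_A$; limits are intersections. If $A\in\mathcal S_k^{(\beta+1)}$, then, by Step 1 of Lemma 11 applied to $\mathcal S_k^{(\beta)}$ together with spreading, $A\cup\{n\}\in\mathcal S_k^{(\beta)}$ for all large $n$; also $w_{A\cup\{n\}}\to w_A$ in $w^*$ and $\|w_{A\cup\{n\}}-w_A\|_1=\int w_A|r_n|\,d\lambda=1>\frac12$. So $w_A\in s^{\beta+1}_{1/2}$. With $\beta=\omega^k$, $w_\emptyset\in s^{\omega^k}_{1/2}(T^*B_{C(\mathcal S_k)^*})$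 and $\mathrm{Sz}(T)>\omega^k$.

**Step 4 (exact values, and all $S$).** By Proposition 7, $\mathrm{Sz}(T)$ is a power of $\omega$, so
$$\omega^{k+1}\le\mathrm{Sz}(T)\le\omega\cdot\mathrm{Nz}(T)\le\omega^{k+1}.$$
Thus $\mathrm{Sz}(T)=\omega^{k+1}$, and since $\mathrm{Nz}(T)=\omega^j$ with $j\le k$ and $\omega^{1+j}\ge\omega^{k+1}$, $\mathrm{Nz}(T)=\omega^k$. As $\mathrm{Nz}(R_k)\neq1$, $R_k\notin\mathscr W(E)$ by Alspach's theorem, and Theorem 2(2) gives $\mathrm{Nz}(R_k+S)=\omega^k$ and $\mathrm{Sz}(R_k+S)=\omega^{k+1}$ for all $S\in\mathscr W(E)$. $\square$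

## Restriction operators, where the two indices agree

**Proof of Theorem 3, the operators $R_k'$.** **Step 1 (construct $R_k'$).** Let $K\subset[0,1]$ be closed and homeomorphic to the ordinal interval $[0,\omega^{\omega^{k-1}}]$. Let $R_k'$ be restriction to $K$ followed by an isometric linear extension $C(K)\to C[0,1]$. As for $K_0$ at the start, $R_k'^*B$ is the unit ball of $M(K)=\ell_1(K)\subset M$. So $R_k'\in\mathscr X^*(E)$, and $\mathrm{Sz}(R_k')=\mathrm{Sz}(C(K))=\omega^k$ (Samuel, 1984), where $\mathrm{Sz}(C(K))$ is the index of the dual ball. It remains to show $\mathrm{Sz}(R_k')\le\mathrm{Nz}(R_k')$. Take for $\mu$ a probability with $\mu(\{a\})>0$ for all $a\in K$ and $\mu([0,1]\setminus K)=0$; then $\ell_1(K)=L_1(\mu)$.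

**Step 2 (in $\ell_1(K)$, one Szlenk step is already a step of $m_\delta$).** For $Q\subseteq B_{\ell_1(K)}$ we show $s_\varepsilon(Q)\subseteq m_{\varepsilon/9}(Q)$. Let $x\in s_\varepsilon(Q)$, put $\delta=\varepsilon/9$, and suppose $\eta(Q\cap U)<\delta$ for some $w^*$-open $U\ni x$. Choose $\tau>0$ with $|y|(D)\le\delta$ for $y\in Q\cap U$ and $\mu(D)\le\tau$, and a finite $P\subseteq K$ with $\mu(K\setminus P)\le\tau$. Then
$$\sum_{a\in K\setminus P}|y(\{a\})|\le\delta\qquad(y\in Q\cap U).$$
As $x\in s_\varepsilon(Q)$, there are $x_n\in Q\cap U$ with $x_n\to x$ in $w^*$ and $\|x_n-x\|>\varepsilon/2$; after passing to a subsequence, $(x_n-x)|_P\to z$ in norm. Then $(x_n-x)|_{K\setminus P}\to-z$ in $w^*$, and these measures have norm at most $2\delta$, so $\|z\|\le2\delta$. Therefore $\limsup\|x_n-x\|\le\|z\|+2\delta\le4\delta=\frac{4\varepsilon}9<\frac\varepsilon2$, a contradiction.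

**Step 3 (compare the indices).** By comparison, $s^\alpha_\varepsilon(R_k'^*B)\subseteq m^\alpha_{\varepsilon/9}(R_k'^*B)$ for all $\alpha$. So $\mathrm{Sz}_\varepsilon(R_k')\le\iota(m_{\varepsilon/9},R_k'^*B)\le\mathrm{Nz}(R_k')$ by Lemma 5. Hence $\mathrm{Sz}(R_k')\le\mathrm{Nz}(R_k')\le\mathrm{Sz}(R_k')$, and both equal $\omega^k$. $\blacksquare$
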